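\title{The homotopy type of the Quot scheme of points on infinite affine space}

\begin{abstract}
We show that the colimit over $n$ of the Quot schemes $\mathrm{Quot}_d^r(\mathbb{A}^n)$ of length $d$ quotients of $\mathcal{O}_{\mathbb{A}^n}^{\oplus r}$ is weakly homotopy equivalent to the sphere bundle of $\gamma_d^{\oplus r}$, where $\gamma_d$ is the universal rank $d$ bundle over the infinite Grassmannian. Its cohomology ring is therefore $\mathbb{Z}[c_1,\dots,c_d]/(c_d^r)$ for all $d,r\ge 1$, which answers a question of Pandharipande in the affirmative. We also give a range of degrees in which this ring injects into the cohomology for finite $n$, and versions for the punctual Quot scheme and for real points.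
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix positive integers $d$ and $r$, and put $S_n=\mathbb{C}[x_1,\dots,x_n]$. The Quot scheme of points $\mathrm{Quot}_d^r(\mathbb{A}^n)$ parametrizes length $d$ quotients of $\mathcal{O}_{\mathbb{A}^n}^{\oplus r}$: a complex point is a surjection of $S_n$-modules $S_n^{\oplus r}\twoheadrightarrow M$ with $\dim_{\mathbb{C}}M=d$, two surjections being identified when they have the same kernel. For $r=1$ this is the Hilbert scheme $\mathrm{Hilb}_d(\mathbb{A}^n)$. Letting $x_{n+1}$ act on $M$ by zero gives a closed embedding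
\[
\iota_n\colon \mathrm{Quot}_d^r(\mathbb{A}^n)\hookrightarrow \mathrm{Quot}_d^r(\mathbb{A}^{n+1}),
\]
and $\mathrm{Quot}_d^r(\mathbb{A}^\infty)$ denotes the colimit along the $\iota_n$. We write $Q_n$ for $\mathrm{Quot}_d^r(\mathbb{A}^n)(\mathbb{C})$ with the analytic topology and $Q_\infty=\operatorname{colim}_n Q_n$ with the colimit topology. The cohomology of $\mathrm{Quot}_d^r(\mathbb{A}^\infty)$ means the singular cohomology of $Q_\infty$.

There is an evident source of cohomology classes and an evident relation among them. The tautological bundle $\mathcal{M}_n$ on $Q_n$ has rank $d$, its fiber over a quotient $M$ being the vector space $M$, and so it has Chern classes $c_1,\dots,c_d$. The images in $M$ of the $r$ generators of $S_n^{\oplus r}$ form a section of $\mathcal{M}_n^{\oplus r}$. They generate the nonzero module $M$, so this section vanishes nowhere, and the top Chern class $c_d(\mathcal{M}_n)^r$ of $\mathcal{M}_n^{\oplus r}$ is zero. One may ask whether in the limit $n\to\infty$ there are no other classes and no other relations.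

\begin{quote}
\textbf{Question} (Pandharipande). Is $H^*(\mathrm{Quot}_d^r(\mathbb{A}^\infty);\mathbb{Z})$ isomorphic to $\mathbb{Z}[c_1,\dots,c_d]/(c_d^r)$ as a graded ring, where $c_i$ has degree $2i$?
\end{quote}

The question is posed in \cite{Pielasa} as open for general $(d,r)$. Two families of cases support it. For $d=1$ a quotient is a point of $\mathbb{A}^n$ together with a one-dimensional quotient of $\mathbb{C}^r$, so $Q_n=\mathbb{C}^n\times\mathbb{P}^{r-1}$, with cohomology $\mathbb{Z}[c_1]/(c_1^r)$. For $r=1$ it is known that $\mathrm{Hilb}_d(\mathbb{A}^\infty)$ is $\mathbb{A}^1$-homotopy equivalent to the infinite Grassmannian $\mathrm{Gr}(d-1,\infty)$, so that its cohomology is $\mathbb{Z}[c_1,\dots,c_{d-1}]=\mathbb{Z}[c_1,\dots,c_d]/(c_d)$.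

We answer the question by determining the weak homotopy type of $Q_\infty$. Let
\[
V=\mathbb{C}^d,\qquad G=\mathrm{GL}(V),\qquad X=\operatorname{Hom}(\mathbb{C}^r,V)\setminus\{0\},
\]
let $X_{hG}=EG\times_G X$ be the homotopy quotient (recalled in Section~\ref{sec:setup}), and let $\gamma_d$ be the universal rank $d$ bundle over $BG=\mathrm{Gr}(d,\infty)$. Two spaces are weakly homotopy equivalent if they are joined by a zigzag of weak equivalences.

\begin{theorem}\label{thm:main}
The space $Q_\infty$ is weakly homotopy equivalent to $X_{hG}$, that is, to the complement of the zero section (equivalently, the sphere bundle) of $\gamma_d^{\oplus r}$ over $\mathrm{Gr}(d,\infty)$. Consequently, for all $d,r\ge1$,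
\[
H^*(\mathrm{Quot}_d^r(\mathbb{A}^\infty);\mathbb{Z})\cong\mathbb{Z}[c_1,\dots,c_d]/(c_d^r)
\]
as graded rings, where $c_i$ restricts to $c_i(\mathcal{M}_n)$ on each $Q_n$. The same holds with $\mathbb{Z}$ replaced by any commutative ring $\Lambda$.
\end{theorem}

\begin{theorem}\label{thm:finite}
Let $n\ge\max(1,d-1)$. The map $\mathbb{Z}[c_1,\dots,c_d]\to H^*(Q_n;\mathbb{Z})$, $c_i\mapsto c_i(\mathcal{M}_n)$, kills $c_d^r$. The induced map
\[
\mathbb{Z}[c_1,\dots,c_d]/(c_d^r)\longrightarrow H^*(Q_n;\mathbb{Z})
\]
is split injective, as a map of groups, in each degree $\le 2(n-d+1)$. For $d=2$ it is an isomorphism in degrees $\le 2(n-1)$. For $(d,r)=(2,1)$ the injectivity range is sharp: the map is not injective in degree $2n$, the first even degree beyond the range.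
\end{theorem}

\begin{theorem}\label{thm:variants}
\begin{enumerate}
\item[(i)] Theorem~\ref{thm:main} holds for the punctual Quot scheme, that is, with $Q_n$ replaced by the subspace of quotients $M$ on which all $x_i$ act nilpotently.
\item[(ii)] The space $\operatorname{colim}_n\mathrm{Quot}_d^r(\mathbb{A}^n)(\mathbb{R})$ of real points is weakly homotopy equivalent to the sphere bundle of $\gamma_d^{\oplus r}$ over $B\mathrm{GL}_d(\mathbb{R})$, where $\gamma_d$ is now the universal real bundle, and its $\mathbb{F}_2$-cohomology is $\mathbb{F}_2[w_1,\dots,w_d]/(w_d^r)$.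
\end{enumerate}
\end{theorem}

A point of $Q_n$ is a $d$-dimensional vector space with $r$ vectors and $n$ commuting operators, such that the vectors generate the space under the operators. The space $X_{hG}$ classifies what remains when the operators are forgotten: a $d$-dimensional vector space with $r$ vectors, not all zero. Theorem~\ref{thm:main} thus says that, for $n\to\infty$, the choice of the operators is homotopically trivial. The reason is that when the vectors span a proper nonzero subspace $W\subset V$, the essential task of the operators is to map $W$ onto $V/W$, and the more operators there are, the more highly connected is the space of ways to do so.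

Three obstacles stand between this heuristic and a proof; Section~\ref{sec:examples} shows each in a small case. The operators must commute, and we remove this constraint by a scaling that makes all their products vanish (Section~\ref{sec:fibers}). The fibers of the forgetful map change their homotopy type with $\dim W$, so the map is not a fibration, and we replace the long exact sequence by a lifting property of open subsets of products (Section~\ref{sec:lifting}). Finally, the scaling works only when monomials of degree at most one suffice to generate, and we reduce to that case by turning higher monomials into new variables (Section~\ref{sec:infinite}).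

\section{Framed quotients and homotopy quotients}\label{sec:setup}

\subsection{Commuting matrices}
Let $C_n\subset\operatorname{End}(V)^n$ be the space of $n$-tuples $x=(x_1,\dots,x_n)$ of pairwise commuting operators. Such a tuple makes $V$ an $S_n$-module, and a linear map $v\colon\mathbb{C}^r\to V$ extends uniquely to a module map $S_n^{\oplus r}\to V$. Put
\[
Y_n=\{(v,x)\in\operatorname{Hom}(\mathbb{C}^r,V)\times C_n:\ S_n\cdot\operatorname{im}v=V\}.
\]
The group $G$ acts on $Y_n$ by $g(v,x)=(gv,gx_1g^{-1},\dots,gx_ng^{-1})$. For $(v,x)\in Y_n$ and $j\ge0$ let $W_j=\sum_{|\alpha|\le j}x^\alpha\operatorname{im}v$ be the subspace reached by monomials of degree at most $j$.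

\begin{lemma}\label{lem:degree}
If $(v,x)\in Y_n$, then $v\ne0$ and $W_{d-1}=V$.
\end{lemma}

\begin{proof}
Since $V\neq0$ is generated by $\operatorname{im}v$, we have $\dim W_0\ge1$. We have $x_iW_j\subset W_{j+1}$, so if $W_{j+1}=W_j$, then $W_j$ is a submodule containing $\operatorname{im}v$, and $W_j=V$. Hence the $W_j$ increase strictly until they reach $V$, and $\dim W_j\ge\min(d,j+1)$.
\end{proof}

The Quot scheme represents the functor that sends a $\mathbb{C}$-scheme $T$ to the set of quotients $\mathcal{O}_T[x_1,\dots,x_n]^{\oplus r}\twoheadrightarrow\mathcal{M}$ with $\mathcal{M}$ locally free of rank $d$ over $\mathcal{O}_T$; the universal $\mathcal{M}$ is the tautological bundle. Its frame bundle represents such quotients together with a trivialization $\mathcal{M}\cong V\otimes\mathcal{O}_T$. These are the families $(v,x)$ over $T$ with commuting $x_i$ for which $\mathcal{O}_T[x_1,\dots,x_n]^{\oplus r}\to V\otimes\mathcal{O}_T$ is onto, and by Nakayama's lemma surjectivity may be tested at the points of $T$. The complex points of the frame bundle therefore form the space $Y_n$. Since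 a vector bundle is Zariski locally trivial,
\[
Y_n\longrightarrow Q_n=Y_n/G
\]
is a locally trivial principal $G$-bundle, and $\mathcal{M}_n=(Y_n\times V)/G$ for the diagonal action. The embedding $\iota_n$ is induced by $(v,x)\mapsto(v,x,0)$. By Lemma~\ref{lem:degree}, forgetting the operators defines a $G$-equivariant map
\[
p_n\colon Y_n\to X,\qquad (v,x)\mapsto v,
\]
compatible with the embeddings $Y_n\subset Y_{n+1}$.

\subsection{Conventions from topology}
Let $I=[0,1]$. For $m\ge-1$, a space $T$ is \emph{$m$-connected} if every map $S^i\to T$ with $-1\le i\le m$ extends to $D^{i+1}$; for $i=-1$ this says $T\ne\emptyset$. A map is \emph{$(m+1)$-connected} if, for all basepoints, it is injective on $\pi_k$ for $k\le m$ and surjective on $\pi_k$ for $k\le m+1$; it is a \emph{weak equivalence} if this holds for all $m$. Bundles are always locally trivial. We use the following textbook facts.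
\begin{enumerate}
\item[(T1)] An $(m+1)$-connected map induces isomorphisms on $H^k(-;\Lambda)$ for $k\le m$. A weak equivalence induces an isomorphism of cohomology rings.
\item[(T2)] A fiber bundle is a Serre fibration, and it is trivial if its base is a cube. If the fiber is contractible, the projection is a weak equivalence. If base and fiber are $m$-connected, so is the total space.
\item[(T3)] If a group $H$ acts on $T$, then $T\to T/H$ is open. Hence $T\times I\to (T/H)\times I$ is an open surjection, and $H$-equivariant homotopies descend to quotients.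
\end{enumerate}
Chern classes of a complex vector bundle over an arbitrary space are defined by pullback to a weakly equivalent CW complex; they are natural under pullback.

Let $EG$ be the contractible space of linear injections $u\colon V\to\mathbb{C}^\infty$, with $G$ acting on the right by precomposition. Then $EG\to BG=\mathrm{Gr}(d,\infty)$, $u\mapsto u(V)$, is a principal $G$-bundle. The \emph{homotopy quotient} of a left $G$-space $T$ is $T_{hG}=EG\times_GT$, the quotient of $EG\times T$ by $g(u,\tau)=(ug^{-1},g\tau)$; we write $[u,\tau]$ for a class. The map $EG\times T\to T_{hG}$ is a principal $G$-bundle, and $T_{hG}\to BG$ is a fiber bundle with fiber $T$. For $T=V$ we get the universal bundle $\gamma_d=V_{hG}$, so $\operatorname{Hom}(\mathbb{C}^r,V)_{hG}=\gamma_d^{\oplus r}$, and $X_{hG}$ is the complement of its zero section. Radial scaling for the Hermitian metric of $\mathbb{C}^\infty$ deformation retracts $X_{hG}$ onto the sphere bundle.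

The action of $G$ on $X$ is not free in general, so $p_n$ does not give a useful map of ordinary quotients. Homotopy quotients repair this. Put $E_n=(Y_n)_{hG}$, with its two maps
\[
Q_n\xleftarrow{\ q_n\ }E_n\xrightarrow{\ \bar p_n\ }X_{hG},\qquad q_n[u,(v,x)]=G\cdot(v,x),\quad \bar p_n[u,(v,x)]=[u,v].
\]
Over an open set $N\subset Q_n$ with $Y_n|_N\cong G\times N$ we have $E_n|_N\cong EG\times N$. So $q_n$ is a fiber bundle with contractible fiber, and it is a weak equivalence by (T2). The vector bundle $(EG\times Y_n\times V)/G$ on $E_n$ is both the pullback of $\mathcal{M}_n$ along $q_n$ and the pullback of $\gamma_d$ along $E_n\to X_{hG}\to BG$. Writing $c_i$ also for the image of $c_i(\gamma_d)$ in $H^{2i}(X_{hG};\Lambda)$, we obtain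
\begin{equation}\label{eq:chern}
q_n^*\,c_i(\mathcal{M}_n)=\bar p_n^{\,*}\,c_i .
\end{equation}

\begin{lemma}\label{lem:gysin}
For every commutative ring $\Lambda$, pullback along $X_{hG}\to BG$ induces an isomorphism of graded rings $\Lambda[c_1,\dots,c_d]/(c_d^r)\cong H^*(X_{hG};\Lambda)$.
\end{lemma}

\begin{proof}
Recall that $H^*(BG;\Lambda)=\Lambda[c_1,\dots,c_d]$ with $c_i=c_i(\gamma_d)$. For a complex vector bundle $\xi$ of rank $N$ over $B$, with complement $\xi_0$ of the zero section, the Euler class is $c_N(\xi)$ and the Gysin sequence reads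
\[
H^{k-2N}(B)\xrightarrow{\ \cdot c_N(\xi)\ }H^k(B)\to H^k(\xi_0)\to H^{k+1-2N}(B)\xrightarrow{\ \cdot c_N(\xi)\ }H^{k+1}(B).
\]
For $\xi=\gamma_d^{\oplus r}$ the Whitney sum formula gives $c_{dr}(\xi)=c_d^r$. Multiplication by $c_d^r$ maps the monomial basis of $\Lambda[c_1,\dots,c_d]$ injectively into itself, so it is injective. By exactness, the ring map $H^*(BG;\Lambda)\to H^*(X_{hG};\Lambda)$ is surjective with kernel $(c_d^r)$.
\end{proof}

It remains to understand the maps $\bar p_n$, and we begin with the fibers $p_n^{-1}(v)$, regarded as subspaces of $C_n$.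

\section{Three small cases}\label{sec:examples}

\subsection{Two points: the scaling}
Let $(d,r)=(2,1)$. A point of $X$ is a nonzero vector $v\in V=\mathbb{C}^2$. Complete it to a basis $v,v'$ and write
\[
x_i=\begin{pmatrix}a_i&b_i\\ \ell_i&e_i\end{pmatrix},\qquad\text{so that } x_iv=a_iv+\ell_iv'.
\]
The vector $v$ fails to generate exactly when the line $\mathbb{C}v$ is stable under all $x_i$. So the fiber of $p_n$ over $v$ is $F=\{x\in C_n:\ell\ne0\}$, where $\ell=(\ell_1,\dots,\ell_n)\in\mathbb{C}^n$. For a pair of distinct points $P,P'\in\mathbb{C}^n$, the module is the ring of functions on $\{P,P'\}$ with $v=(1,1)$, and $x_iv=(P_i,P'_i)\equiv(0,P'_i-P_i)$ modulo $v$; thus $\ell$ is proportional to $P'-P$.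

One would like to contract $\mathbb{A}^n$ to the origin, replacing $x$ by $tx$ and letting $t\to0$. This path leaves $F$ at $t=0$, because $t\ell\to0$. The remedy is to change the frame at the same time. The matrix $\lambda_t=\operatorname{diag}(1,t^{-1})$ fixes $v$, and
\[
x_i^{(t)}=\lambda_t(tx_i)\lambda_t^{-1}=\begin{pmatrix}ta_i&t^2b_i\\ \ell_i&te_i\end{pmatrix}
\]
represents the same point of $Q_n$ as $tx$, keeps $\ell$ fixed, and has a limit at $t=0$. The limit matrices have all products equal to zero, so they commute whatever $\ell$ is; they describe the tangent vector at the origin in the direction $\ell$. Thus $x\mapsto x^{(t)}$, $t\in I$, is a deformation retraction of $F$ onto $\{a=b=e=0,\ \ell\neq0\}\cong\mathbb{C}^n\setminus\{0\}\simeq S^{2n-1}$. The commutation relations have disappeared, and the fiber becomes highly connected as $n$ grows.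

\begin{proposition}\label{prop:hilb2}
For $n\ge1$, the space $\mathrm{Hilb}_2(\mathbb{A}^n)(\mathbb{C})$ is weakly homotopy equivalent to $\mathbb{P}^{n-1}$.
\end{proposition}

\begin{proof}
Let $H=\left\{\left(\begin{smallmatrix}1&\beta\\0&\theta\end{smallmatrix}\right):\theta\neq0\right\}$ be the stabilizer of $v$ and $T\subset H$ the subgroup $\beta=0$. The invariant $\beta/\theta$ identifies $H/T$ with $\mathbb{C}$. The group $G$ acts transitively on $X$, so every $G$-orbit in $Y_n$ meets $F$, and it does so in one $H$-orbit. If $\sigma$ is a local section of $Y_n\to Q_n$ and $\mu$ is a local section of $G\to X$, $g\mapsto gv$, then $\mu(p_n\sigma)^{-1}\sigma$ is a local section of $F\to Q_n$. Hence $F\to Q_n$ is a principal $H$-bundle and $F/T\to Q_n$ is a fiber bundle with fiber $H/T\cong\mathbb{C}$, a weak equivalence by (T2). The element $\operatorname{diag}(1,\theta)$ sends $(a_i,b_i,\ell_i,e_i)$ to $(a_i,\theta^{-1}b_i,\theta\ell_i,e_i)$, which commutes with $x\mapsto x^{(t)}$. By (T3), $F/T$ deformation retracts onto $(\mathbb{C}^n\setminus\{0\})/\mathbb{C}^*=\mathbb{P}^{n-1}$.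
\end{proof}

\subsection{Two generators: the fibers jump}
Let $(d,r)=(2,2)$. If $v$ has rank $2$, every $x\in C_n$ is allowed, and the fiber $C_n$ is contracted by $x\mapsto tx$. If $v$ has rank $1$, the fiber depends only on the line $\operatorname{im}v$ and is the space $F\simeq S^{2n-1}$ above. The fibers of a Serre fibration over a path-connected base are weakly equivalent, and $X=\mathbb{C}^4\setminus\{0\}$ is path-connected. So $p_n$ is not a Serre fibration, although all its fibers are $(2n-2)$-connected.

\subsection{Three points on a line: the scaling fails}\label{subsec:three}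
Let $(d,r,n)=(3,1,1)$ and let $x$ act on the basis $v,v',v''$ by $v\mapsto v'\mapsto v''\mapsto0$; this is the module $\mathbb{C}[x]/(x^3)$. Scaling as before with $\lambda_t=\operatorname{diag}(1,t^{-1},t^{-1})$ keeps the arrow $v\mapsto v'$ and multiplies the arrow $v'\mapsto v''$ by $t$. In the limit, $v$ generates only the span of $v$ and $v'$. The scaling preserves generation by monomials of degree one, but destroys generation by monomials of higher degree.

\section{Linearly spanned quotients}\label{sec:fibers}

The last example tells us where the scaling can be used. Call $(v,x)$ \emph{linearly spanned} if $W_1=V$, and put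
\[
Y_n^\circ=\Bigl\{(v,x)\in X\times C_n:\ \operatorname{im}v+\sum_{i=1}^n x_i\operatorname{im}v=V\Bigr\}\subset Y_n .
\]
For $r=1$ and $d$ distinct points of $\mathbb{C}^n$, the condition says that $1,x_1,\dots,x_n$ span the functions on these points, that is, that the points are affinely independent. In general the condition says that the $d\times r(n+1)$ matrix $(v,x_1v,\dots,x_nv)$ has rank $d$. Hence $Y_n^\circ$ is \emph{open in the product $X\times C_n$}, and it is $G$-stable. Let $Y^\circ_{n,v}=\{x\in C_n:(v,x)\in Y_n^\circ\}$.

\begin{lemma}\label{lem:fibers}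
Let $v\in X$ have rank $\rho$, so $1\le\rho\le d$. If $\rho=d$, then $Y^\circ_{n,v}$ is contractible. If $\rho<d$ and $n\rho\ge d-\rho$, then $Y^\circ_{n,v}$ is $2(n\rho-d+\rho)$-connected. In particular, for $n\ge\max(1,d-1)$ all fibers $Y^\circ_{n,v}$ are $m_n$-connected, where $m_n=2(n-d+1)$.
\end{lemma}

\begin{proof}
Let $W=\operatorname{im}v$, choose a complement $V=W\oplus U$, and write
\[
x_i=\begin{pmatrix}a_i&b_i\\ \ell_i&e_i\end{pmatrix},\qquad
x_i^{(t)}=\begin{pmatrix}ta_i&t^2b_i\\ \ell_i&te_i\end{pmatrix}\quad(t\in I),
\]
with $a_i\colon W\to W$, $b_i\colon U\to W$, $\ell_i\colon W\to U$ and $e_i\colon U\to U$. A tuple $x\in C_n$ lies in $Y^\circ_{n,v}$ if and only if $\sum_i\ell_iW=U$, that is, if and only if $\ell=(\ell_1,\dots,\ell_n)\colon W^{\oplus n}\to U$ is surjective. For $t\ne0$ we have $x_i^{(t)}=t\lambda_tx_i\lambda_t^{-1}$ with $\lambda_t=\mathrm{id}_W\oplus t^{-1}\mathrm{id}_U$, so the $x_i^{(t)}$ commute. The operators $x_i^{(0)}$ map $V$ into $U$ and $U$ to zero, so all products $x_i^{(0)}x_j^{(0)}$ vanish. As $\ell$ does not change, $x^{(t)}\in Y^\circ_{n,v}$ for all $t\in I$.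 The tuples with $a=b=e=0$ and $\ell$ surjective all lie in $Y^\circ_{n,v}$ and are fixed for all $t$. So $Y^\circ_{n,v}$ deformation retracts onto the space of surjections $W^{\oplus n}\to U$, which is a point if $\rho=d$.

Let $\rho<d$, and put $N=n\rho$ and $j=d-\rho\le N$. Reading off the rows of a matrix identifies the surjections $\mathbb{C}^N\to\mathbb{C}^j$ with the linearly independent $j$-tuples in $\mathbb{C}^N$, a space homotopy equivalent to the Stiefel manifold $V_j(\mathbb{C}^N)$. Forgetting the last vector repeatedly presents it as an iterated fiber bundle with fibers $\mathbb{C}^N\setminus\mathbb{C}^i\simeq S^{2(N-i)-1}$ for $0\le i\le j-1$. Each of these spheres has dimension at least $2(N-j)+1$, so by (T2) the space is $2(N-j)$-connected, and $N-j=n\rho-d+\rho$.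

If $n\ge\max(1,d-1)$ and $1\le\rho<d$, then $n\rho\ge n\ge d-1\ge d-\rho$ and $n\rho-d+\rho=(n+1)\rho-d\ge n+1-d$.
\end{proof}

The worst case is $\rho=1$. There the bound on $n$ is needed: for $n<d-1$ there is no surjection $\mathbb{C}^n\to\mathbb{C}^{d-1}$, and the fiber is empty.

\section{Open subsets of a product with highly connected fibers}\label{sec:lifting}

We want to pass from the connectivity of the fibers of $Y_n^\circ\to X$ to the connectivity of the map, without a fibration at hand. What we do have is openness in $X\times C_n$: a compact family of tuples that works for $v$ also works for all nearby $v'$. The statement we need is a special case of the theory of Serre microfibrations, cf.\ \cite[Lemma~2.2]{Weiss}; we give a complete proof.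

Say that a map $p\colon T\to T'$ \emph{lifts $k$-cubes} if for every $f\colon I^k\to T'$, every map $\partial I^k\to T$ lifting $f|_{\partial I^k}$ extends to a map $I^k\to T$ lifting $f$. Here $\partial I^0=\emptyset$.

\begin{lemma}\label{lem:cubes}
Let $m\ge-1$ and let $p\colon T\to T'$ lift $k$-cubes for $0\le k\le m+1$. Then $p$ is $(m+1)$-connected. If moreover $p$ is an equivariant map of $G$-spaces, then $p_{hG}\colon T_{hG}\to T'_{hG}$ lifts $k$-cubes for $0\le k\le m+1$, and so is $(m+1)$-connected.
\end{lemma}

\begin{proof}
Let $\tau\in T$. For $k\le m+1$, a map $(I^k,\partial I^k)\to(T',p(\tau))$ has the constant lift $\tau$ on $\partial I^k$; extending it gives surjectivity on $\pi_k$. For $k\le m$, let $g_0,g_1\colon(I^k,\partial I^k)\to(T,\tau)$ and let $f\colon I^k\times I\to T'$ be a based homotopy from $pg_0$ to $pg_1$. The maps $g_0$, $g_1$ and the constant $\tau$ on $\partial I^k\times I$ lift $f$ on $\partial I^{k+1}$; an extension is a based homotopy from $g_0$ to $g_1$.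

In the equivariant case let $f\colon I^k\to T'_{hG}$ and let $g\colon\partial I^k\to T_{hG}$ lift $f|_{\partial I^k}$. By (T2), $f$ lifts to a map $(u,\varphi)\colon I^k\to EG\times T'$. The principal $G$-bundle $EG\times T\to T_{hG}$ maps equivariantly to $EG\times T'\to T'_{hG}$, so it is the pullback of the latter along $p_{hG}$. Hence $g=[u,\psi]$ for a unique continuous $\psi\colon\partial I^k\to T$ with $p\psi=\varphi|_{\partial I^k}$. Extend $\psi$ to a lift $I^k\to T$ of $\varphi$; then $[u,\psi]$ extends $g$ and lifts $f$.
\end{proof}

\begin{proposition}\label{prop:open}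
Let $B$ and $C$ be spaces, let $m\ge-1$, and let $O\subset B\times C$ be an open subset all of whose fibers $O_b=\{c\in C:(b,c)\in O\}$ are $m$-connected. Then the projection $O\to B$ lifts $k$-cubes for $0\le k\le m+1$. In particular it is $(m+1)$-connected.
\end{proposition}

Openness cannot be dropped: for $B=I$, $C=\mathbb{R}$ and $O=([0,\frac12]\times\{0\})\cup((\frac12,1]\times\{1\})$, the fibers are points but $O$ is disconnected.

The case $k=1$, $m=0$ shows the method. To lift a path, choose over each time a point of the fiber. By openness the point remains valid for nearby times, so finitely many points $c_1,\dots,c_L$ serve on consecutive intervals. At the time $t_l$ where two intervals meet, join $c_l$ to $c_{l+1}$ by a path in the fiber over $t_l$; this compact path remains valid for times near $t_l$, and we run through it during a short interval. One direction of the base has been traded for one extra parameter in the fiber. An induction must therefore allow both base directions and parameter directions.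

Let $O\subset I^j\times C$ be open. If $A$ is a space with a map $\mathrm{pr}\colon A\to I^j$, call $h\colon A\to C$ \emph{admissible} if $(\mathrm{pr}(a),h(a))\in O$ for all $a\in A$. Subspaces of $I^j\times I^i$ are mapped to $I^j$ by the projection. Distances in cubes are taken in the sup norm.

\begin{lemma}[Stability]\label{lem:stable}
If $A$ is compact and $h\colon A\to C$ is admissible, there is $\delta>0$ such that $(b,h(a))\in O$ whenever $a\in A$, $b\in I^j$ and $|b-\mathrm{pr}(a)|\le\delta$.
\end{lemma}

\begin{proof}
For $a\in A$ choose $\delta_a>0$ and an open $N_a\ni h(a)$ with $\{b:|b-\mathrm{pr}(a)|\le2\delta_a\}\times N_a\subset O$. The number $\delta_a$ works for all $a'$ in the open neighborhood $\{a':|\mathrm{pr}(a')-\mathrm{pr}(a)|<\delta_a,\ h(a')\in N_a\}$ of $a$. Take a finite subcover and the smallest of the corresponding $\delta_a$.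
\end{proof}

\begin{lemma}[Collar]\label{lem:collar}
Let $K=I^j\times I^i$ with $i+j\geq1$. Let $F\colon K\to C$ be admissible, and let $\Theta\colon\partial K\times I\to C$ be a homotopy from $F|_{\partial K}$ to $g$ that is admissible for the projection $\partial K\times I\to\partial K\to I^j$. Then $g$ extends to an admissible map $K\to C$.
\end{lemma}

\begin{proof}
Let $z$ be the center of $K$. Every point of $K$ is $z+\nu(y-z)$ with $y\in\partial K$ and $\nu\in I$, uniquely unless $\nu=0$, and $|y-z|=\frac12$. For $0<\eta<1$ shrink $F$ to a concentric cube and use the remaining collar for $\Theta$: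
\[
\hat F\bigl(z+\nu(y-z)\bigr)=
\begin{cases}
F\bigl(z+\frac{\nu}{1-\eta}(y-z)\bigr), & \nu\le1-\eta,\\[2pt]
\Theta\bigl(y,\frac{\nu-1+\eta}{\eta}\bigr), & \nu\ge1-\eta.
\end{cases}
\]
Both formulas give $F(y)$ for $\nu=1-\eta$, so $\hat F$ is continuous, and $\hat F=g$ on $\partial K$. In the first case $F$ is evaluated at distance $\frac{\nu\eta}{2(1-\eta)}\le\frac\eta2$ from the given point; in the second case $y$ is at distance $\frac{1-\nu}2\le\frac\eta2$ from it. By Lemma~\ref{lem:stable} for $F$ and for $\Theta$, the map $\hat F$ is admissible for small $\eta$.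
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:open}]
Given $f\colon I^k\to B$, replace $O$ by the open set $\{(y,c):(f(y),c)\in O\}\subset I^k\times C$, whose fibers are fibers of $O$. A lift of $f$ is then an admissible map. So the proposition is the case $(j,i)=(k,0)$ of the following claim, which we prove for all $j,i\ge0$ with $i+j\le m+1$ by induction on $j$.

\begin{quote}
$\mathrm{T}(j,i)$: \emph{Let $O\subset I^j\times C$ be open with $m$-connected fibers and $K=I^j\times I^i$. Every admissible $g\colon\partial K\to C$ extends to an admissible map $K\to C$.}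
\end{quote}

For $j=0$ we must extend a map from $\partial I^i\cong S^{i-1}$ to the single fiber over $I^i\cong D^i$, which is possible since $i-1\le m$. Let $j\ge1$. Single out one base coordinate $t$ and write $K=K'\times I$ with $K'=I^{j-1}\times I^i$, so that $\partial K=(\partial K'\times I)\cup(K'\times\{0,1\})$. The slice $O^t=\{(b',c):((b',t),c)\in O\}$ is open in $I^{j-1}\times C$ with $m$-connected fibers. A map defined on a space over $I^{j-1}$ is \emph{$t$-admissible} if it is admissible for $O^t$. By Lemma~\ref{lem:stable}, an $s$-admissible map on a compact space is $t$-admissible for all $t$ close to $s$. By the same lemma for $g|_{\partial K'\times I}$ there is $\delta_0>0$ such that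
\begin{equation}\label{eq:delta0}
g(\cdot,s)|_{\partial K'}\text{ is $t$-admissible whenever }|s-t|\le\delta_0 .
\end{equation}

\emph{Local fillings.} For $s\in I$, the claim $\mathrm{T}(j-1,i)$ for $O^s$ gives an $s$-admissible map $h^s\colon K'\to C$ extending $g(\cdot,s)|_{\partial K'}$. Choose $0<\varepsilon(s)\le\delta_0/2$ such that $h^s$ is $t$-admissible for $|t-s|<\varepsilon(s)$. The Lebesgue number lemma gives $0=t_0<\dots<t_L=1$ and $s_1,\dots,s_L\in I$ with $|t-s_l|<\varepsilon(s_l)$ for all $t\in[t_{l-1},t_l]$. Put $h_l=h^{s_l}$ for $1\le l\le L$. At the two ends the filling is prescribed: put $s_0=0$, $h_0=g(\cdot,0)$ and $s_{L+1}=1$, $h_{L+1}=g(\cdot,1)$ on $K'$. Then $h_l=g(\cdot,s_l)$ on $\partial K'$ for $0\le l\le L+1$.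

\emph{Transitions.} Let $0\le l\le L$. Both $h_l$ and $h_{l+1}$ are $t_l$-admissible, and both $s_l$ and $s_{l+1}$ lie within $\delta_0/2$ of $t_l$. Define a map on $\partial(K'\times I)$ to be $h_l$ on $K'\times\{0\}$, $h_{l+1}$ on $K'\times\{1\}$, and $(y,\tau)\mapsto g(y,(1-\tau)s_l+\tau s_{l+1})$ on $\partial K'\times I$. It is $t_l$-admissible by \eqref{eq:delta0}. Here $\tau$ is a parameter direction, so $K'\times I=I^{j-1}\times I^{i+1}$, and $(j-1)+(i+1)\le m+1$. By $\mathrm{T}(j-1,i+1)$ for $O^{t_l}$ the map extends to a $t_l$-admissible $\Phi_l\colon K'\times I\to C$. Choose $0<\delta_1\le\delta_0/2$ such that each $\Phi_l$ is $t$-admissible for $|t-t_l|\le\delta_1$, and choose pairwise disjoint closed intervals $J_l\subset I\cap[t_l-\delta_1,t_l+\delta_1]$ of positive length with $t_l\in J_l$. Then $0$ is the left endpoint of $J_0$, and $1$ is the right endpoint of $J_L$.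

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=10,yscale=1.8]
\fill[gray!25] (0,0) rectangle (0.08,1);
\fill[gray!25] (0.29,0) rectangle (0.41,1);
\fill[gray!25] (0.61,0) rectangle (0.73,1);
\fill[gray!25] (0.92,0) rectangle (1,1);
\draw (0,0) rectangle (1,1);
\node at (0.04,0.5) {$\Phi_0$}; \node at (0.35,0.5) {$\Phi_1$};
\node at (0.67,0.5) {$\Phi_2$}; \node at (0.96,0.5) {$\Phi_3$};
\node at (0.185,0.5) {$h_1$}; \node at (0.51,0.5) {$h_2$}; \node at (0.825,0.5) {$h_3$};
\node[below] at (0,0) {$t_0=0$}; \node[below] at (0.35,0) {$t_1$};
\node[below] at (0.67,0) {$t_2$}; \node[below] at (1,0) {$t_3=1$};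
\node[left] at (0,0.5) {$K'$};
\end{tikzpicture}
\caption{The map $F$ on the cube $K=K'\times I$ for $L=3$, with the base coordinate $t\in I$ horizontal. On a white strip $F$ is a filling $h_l$, independent of $t$. On the gray strip around $t_l$ it runs through the homotopy $\Phi_l$ from $h_l$ to $h_{l+1}$. The maps $h_0$ and $h_4$ are the prescribed values on the left and right faces.}\label{fig:strips}
\end{figure}

\emph{Concatenation.} Let $\tau_l\colon J_l\to I$ be the increasing affine bijection. Put $F(y,t)=\Phi_l(y,\tau_l(t))$ for $t\in J_l$, and $F(y,t)=h_l(y)$ for $t$ in the gap between $J_{l-1}$ and $J_l$; see Figure~\ref{fig:strips}. Since $\Phi_{l-1}(\cdot,1)=h_l=\Phi_l(\cdot,0)$, the map $F$ is continuous. It is admissible on $K'\times J_l$ by the choice of $\delta_1$, and on the gap because the gap lies in $[t_{l-1},t_l]$. It agrees with $g$ on $K'\times\{0,1\}$. On $\partial K'\times I$ it agrees with $g$ only up to a reparametrization: $F(y,t)=g(y,\chi(t))$, where $\chi(t)=(1-\tau_l(t))s_l+\tau_l(t)s_{l+1}$ on $J_l$ and $\chi(t)=s_l$ on the gap before $J_l$. The function $\chi\colon I\to I$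 is continuous with $\chi(0)=0$ and $\chi(1)=1$. Moreover $|\chi(t)-t|\le\delta_0$: on $J_l$ both $\chi(t)$ and $t$ lie within $\delta_0/2$ of $t_l$, and on the gap $|s_l-t|<\varepsilon(s_l)$. Define $\Theta\colon\partial K\times I\to C$ by
\[
\Theta\bigl((y,t),\lambda\bigr)=g\bigl(y,(1-\lambda)\chi(t)+\lambda t\bigr)\quad\text{for }(y,t)\in\partial K'\times I,
\]
and by $\Theta((y,t),\lambda)=g(y,t)$ for $(y,t)\in K'\times\{0,1\}$. The two formulas agree on $\partial K'\times\{0,1\}$ because $\chi$ fixes $0$ and $1$. By \eqref{eq:delta0}, $\Theta$ is an admissible homotopy from $F|_{\partial K}$ to $g$, and Lemma~\ref{lem:collar} completes the induction.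
\end{proof}

Let $E_n^\circ=(Y_n^\circ)_{hG}\subset E_n$, and let $\bar p_n^{\,\circ}$ be the restriction of $\bar p_n$ to $E_n^\circ$.

\begin{corollary}\label{cor:conn}
For $n\ge\max(1,d-1)$, the maps $Y_n^\circ\to X$ and $\bar p_n^{\,\circ}\colon E_n^\circ\to X_{hG}$ are $(m_n+1)$-connected, where $m_n=2(n-d+1)$.
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:open} to $Y_n^\circ\subset X\times C_n$, using Lemma~\ref{lem:fibers}, and then apply Lemma~\ref{lem:cubes}.
\end{proof}

\section{Infinitely many variables}\label{sec:infinite}

\subsection{Monomials as new variables}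
The module $\mathbb{C}[x_1]/(x_1^3)$ of Section~\ref{subsec:three} is not linearly spanned. It becomes so if we add a variable $x_2$ acting as $x_1^2$, for then $v,x_1v,x_2v$ is a basis. Geometrically, we bend the line $x_2=0$ into the parabola $x_2=x_1^2$ through the curves $x_2=sx_1^2$. This works in general, at the price of more variables, and it is the step that requires passing to the colimit.

\begin{lemma}\label{lem:bend}
Let $n\ge1$, let $x^{\alpha_1},\dots,x^{\alpha_N}$ be the monomials in $x_1,\dots,x_n$ of degrees $2,\dots,d-1$, and let $n'\ge n+N$. There is a homotopy $\sigma_s\colon E_n\to E_{n'}$, $s\in I$, such that $\sigma_0$ is the standard inclusion, $\sigma_1(E_n)\subset E^\circ_{n'}$, and $\bar p_{n'}\sigma_s=\bar p_n$ for all $s$.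
\end{lemma}

\begin{proof}
Consider the homotopy $Y_n\times I\to Y_{n'}$ given by
\[
((v,x),s)\longmapsto(v;\,x_1,\dots,x_n,\,sx^{\alpha_1},\dots,sx^{\alpha_N},\,0,\dots,0).
\]
It is well defined, since polynomials in commuting operators commute and the first $n$ operators already generate $V$ from $\operatorname{im}v$. It is $G$-equivariant, does not change $v$, and is the standard inclusion for $s=0$. For $s=1$, the sum of $\operatorname{im}v$ and its images under the $n'$ operators is the space $W_{d-1}$ of $(v,x)$ when $d\ge2$ and contains $W_0=W_{d-1}$ when $d=1$; by Lemma~\ref{lem:degree} it equals $V$. So the image lies in $Y^\circ_{n'}$. Take the product with $EG$ and pass to quotients by (T3).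
\end{proof}

\begin{proposition}\label{prop:colim}
For all $k\ge0$, $n\ge1$ and $\epsilon\in E_n$, the map
\[
\operatorname*{colim}_{n'\ge n}\pi_k(E_{n'},\epsilon)\longrightarrow\pi_k(X_{hG},\bar p_n(\epsilon))
\]
induced by the $\bar p_{n'}$ is bijective.
\end{proposition}

\begin{proof}
It suffices to show, for all $k,n,\epsilon$, that there is $n'\geq n$ such that $\bar p_{n'}$ is surjective on $\pi_k$ at $\epsilon$, and such that two elements of $\pi_k(E_n,\epsilon)$ with the same image under $\bar p_n$ have the same image in $\pi_k(E_{n'},\epsilon)$. Choose $n'\ge\max(n+N,d-1)$ with $m_{n'}\ge k$. By Corollary~\ref{cor:conn}, $\bar p_{n'}^{\,\circ}$ is bijective on $\pi_k$. Let $\sigma_s$ be as in Lemma~\ref{lem:bend}, let $\epsilon_s=\sigma_s(\epsilon)$, and let $\beta\colon\pi_k(E_{n'},\epsilon_1)\to\pi_k(E_{n'},\epsilon_0)$ be the change of basepoint along the path $s\mapsto\epsilon_s$ (the identity if $k=0$). The path projects to a constant path in $X_{hG}$, so $\bar p_{n'*}\beta=\bar p_{n'*}$. Let $\mathrm{inc}\colon E_{n'}^\circ\to E_{n'}$ be the inclusion. Then $\bar p_{n'*}\,\beta\,\mathrm{inc}_*=\bar p^{\,\circ}_{n'*}$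 is surjective, hence so is $\bar p_{n'*}$ at $\epsilon_0=\epsilon$. Regard $\sigma_1$ as a map to $E^\circ_{n'}$. If $\omega,\omega'\in\pi_k(E_n,\epsilon)$ have the same image under $\bar p_n=\bar p^{\,\circ}_{n'}\sigma_1$, then $\sigma_{1*}\omega=\sigma_{1*}\omega'$. Since $\sigma_{0*}=\beta\,\mathrm{inc}_*\,\sigma_{1*}$, we get $\sigma_{0*}\omega=\sigma_{0*}\omega'$.
\end{proof}

\subsection{Passing to the colimit}
The spaces $Q_n$ are Hausdorff, since Quot schemes are separated, and $Q_n\subset Q_{n+1}$ is closed. A closed subset of $Q_n$ is then closed in every later $Q_{n'}$ and so in $Q_\infty$; thus $Q_n$ is a closed subspace of $Q_\infty$. Every compact subset $Z\subset Q_\infty$ lies in some $Q_n$. Otherwise choose $z_n\in Z\setminus Q_n$ for all $n$. The set $\{z_1,z_2,\dots\}$ is infinite, and each of its subsets meets every $Q_n$ in a finite, hence closed, set. So it is an infinite closed discrete subset of $Z$, which is impossible. Applying this to images of spheres and of homotopies gives $\pi_k(Q_\infty)=\operatorname{colim}_n\pi_k(Q_n)$.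

To assemble the $E_n$ we use the mapping telescope $\mathrm{Tel}$, the quotient of $\coprod_{n\ge1}E_n\times[n,n+1]$ that identifies $(\epsilon,n+1)\in E_n\times[n,n+1]$ with $(\epsilon,n+1)\in E_{n+1}\times[n+1,n+2]$. The second coordinate is a continuous height function, bounded on compact sets, and the part of height $\le n$ deformation retracts onto $E_n\times\{n\}$. Hence $\pi_k(\mathrm{Tel})=\operatorname{colim}_n\pi_k(E_n)$, and every point of $\mathrm{Tel}$ is joined by a path to a point of some $E_n\times\{n\}$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]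
The maps $q_n$ and $\bar p_n$ are compatible with the inclusions, so they induce
\[
Q_\infty\xleftarrow{\ q\ }\mathrm{Tel}\xrightarrow{\ \bar p\ }X_{hG}.
\]
On $\pi_k$, the map $q$ is $\operatorname{colim}_n\pi_k(E_n)\to\operatorname{colim}_n\pi_k(Q_n)$, a bijection because each $q_n$ is a weak equivalence. The map $\bar p$ is bijective on $\pi_k$ by Proposition~\ref{prop:colim}, which applies since $E_1\neq\emptyset$ (take a quotient with $M=\mathbb{C}[x_1]/(x_1^d)$). So $q$ and $\bar p$ are weak equivalences. By (T1) and Lemma~\ref{lem:gysin},
\[
H^*(Q_\infty;\Lambda)\cong H^*(X_{hG};\Lambda)\cong\Lambda[c_1,\dots,c_d]/(c_d^r)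
\]
as graded rings. Let $\tilde c_i\in H^{2i}(Q_\infty;\Lambda)$ be the class with $q^*\tilde c_i=\bar p^{\,*}c_i$. Restricting to $E_n\times\{n\}\subset\mathrm{Tel}$ and using \eqref{eq:chern} gives $q_n^*(\tilde c_i|_{Q_n})=\bar p_n^{\,*}c_i=q_n^*c_i(\mathcal{M}_n)$. As $q_n^*$ is injective, $\tilde c_i|_{Q_n}=c_i(\mathcal{M}_n)$.
\end{proof}

\section{Finitely many variables}\label{sec:finite}

For fixed $n$ Lemma~\ref{lem:bend} is not available, but the open part $E_n^\circ\subset E_n$ still detects classes.

\begin{proof}[Proof of Theorem~\ref{thm:finite}]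
Consider the ring maps, with integral coefficients,
\[
\mathbb{Z}[c_1,\dots,c_d]/(c_d^r)=H^*(X_{hG})\xrightarrow{\ (q_n^*)^{-1}\bar p_n^{\,*}\ }H^*(Q_n)\xrightarrow{\ (q_n|_{E_n^\circ})^*\ }H^*(E_n^\circ).
\]
By \eqref{eq:chern} the first map sends $c_i$ to $c_i(\mathcal{M}_n)$. So $c_d(\mathcal{M}_n)^r=0$, and the first map is the one in the theorem. The composite is $(\bar p_n^{\,\circ})^*$, which by Corollary~\ref{cor:conn} and (T1) is an isomorphism in degrees $\le m_n=2(n-d+1)$. In these degrees the second map followed by the inverse of the composite is a left inverse of the first map.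

If $d=2$, Lemma~\ref{lem:degree} gives $W_1=V$ on all of $Y_n$. Then $E_n^\circ=E_n$, the second map is the isomorphism $q_n^*$, and the first map is an isomorphism in degrees $\le m_n=2(n-1)$.

If $(d,r)=(2,1)$, then $H^{2n}(Q_n)=H^{2n}(\mathbb{P}^{n-1})=0$ by Proposition~\ref{prop:hilb2}, while the degree $2n$ part of $\mathbb{Z}[c_1,c_2]/(c_2)=\mathbb{Z}[c_1]$ is $\mathbb{Z}c_1^n\ne0$. So injectivity fails in degree $2n=m_n+2$.
\end{proof}

\section{Punctual quotients and real points}\label{sec:variants}

The proof of Theorem~\ref{thm:main} used the following about $Y_n$: it is a principal $G$-bundle over $Q_n$; the $Q_n$ are Hausdorff and closed in one another; $Y_n^\circ$ is open in $X\times C_n$ with fibers whose connectivity tends to infinity uniformly in $v$; and the homotopy of Lemma~\ref{lem:bend} exists. We check these points in the two variants.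

\begin{proof}[Proof of Theorem~\ref{thm:variants}]
(i) Replace $C_n$ by the $G$-stable subspace of tuples of commuting nilpotent operators, and $Y_n$, $Y_n^\circ$, $Q_n$ by the corresponding subspaces. The principal bundle, the Hausdorff property, the closed embeddings and the openness of $Y_n^\circ$ in the product all restrict. In Lemma~\ref{lem:fibers}, the operator $x_i^{(t)}$ is $t$ times a conjugate of $x_i$ for $t\ne0$ and has square zero for $t=0$, so the deformation preserves nilpotency. The retract consists of tuples of square-zero operators, so it is the same space of surjections, and the lemma holds with the same bounds. In Lemma~\ref{lem:bend}, a monomial of positive degree in commuting nilpotent operators is nilpotent, so the homotopy stays in the nilpotent locus. The module $\mathbb{C}[x_1]/(x_1^d)$ is punctual. The rest of Sections~\ref{sec:lifting} and~\ref{sec:infinite} applies without change.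

(ii) Replace $\mathbb{C}$ by $\mathbb{R}$ in the definitions of $V,G,X,C_n,Y_n,Y_n^\circ$ and $EG$, so that $BG=B\mathrm{GL}_d(\mathbb{R})$ is the real infinite Grassmannian, and give $Q_n=\mathrm{Quot}^r_d(\mathbb{A}^n)(\mathbb{R})$ the Euclidean topology. The Quot scheme, its tautological bundle and the embeddings $\iota_n$ are defined over $\mathbb{R}$, and the frame bundle is Zariski locally trivial over $\mathbb{R}$. So $Y_n\to Q_n$ is again a principal $G$-bundle, and the $Q_n$ are Hausdorff and closed in one another. Lemmas~\ref{lem:degree} and~\ref{lem:bend} and the scaling $x^{(t)}$ involve only real parameters. In Lemma~\ref{lem:fibers} the retract is now the space of surjections $\mathbb{R}^N\to\mathbb{R}^j$ with $N=n\rho$ and $j=d-\rho$, homotopy equivalent to $V_j(\mathbb{R}^N)$. For $N\geq j$ it is an iterated bundle with fibers $\mathbb{R}^N\setminus\mathbb{R}^i\simeq S^{N-i-1}$, $0\le i\le j-1$, and so it is $(N-j-1)$-connected. For $n\ge\max(1,d-1)$ and $1\le\rho<d$ we have $N-j-1=(n+1)\rho-d-1\ge n-d\ge-1$. Corollary~\ref{cor:conn} therefore holds with $m_n=n-d$, which still tends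 to infinity. Lemma~\ref{lem:cubes} and Proposition~\ref{prop:colim} do not assume that $G$ or $X$ is connected. Hence $Q_\infty$ is weakly equivalent to $X_{hG}$, which deformation retracts onto the sphere bundle of $\gamma_d^{\oplus r}$.

For the cohomology, recall that $H^*(B\mathrm{GL}_d(\mathbb{R});\mathbb{F}_2)=\mathbb{F}_2[w_1,\dots,w_d]$ with $w_i=w_i(\gamma_d)$ of degree $i$. A real vector bundle $\xi$ of rank $N$ has, with no orientation needed, a mod $2$ Gysin sequence as in Lemma~\ref{lem:gysin}, with $2N$ replaced by $N$ and $c_N(\xi)$ by $w_N(\xi)$. Here $w_{dr}(\gamma_d^{\oplus r})=w_d^r$ is a nonzerodivisor in the polynomial ring, so $H^*(X_{hG};\mathbb{F}_2)=\mathbb{F}_2[w_1,\dots,w_d]/(w_d^r)$.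
\end{proof}

\begin{thebibliography}{9}

\bibitem{Pielasa}
Pawe{\l} Pielasa, \emph{Cohomology of the Quot scheme of an infinite affine space}, arXiv:2511.10742 (2025).

\bibitem{Weiss}
M.~Weiss, \emph{What does the classifying space of a category classify?}

\end{thebibliography}
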